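\title{The least virtual L\"owenheim--Skolem cardinal of second-order logic can be singular}

\begin{abstract}
We study the least cardinal $\kappa$ such that every model of a second-order sentence has a virtual submodel of size less than $\kappa$, that is, a small model that embeds elementarily into it in some forcing extension. Every virtually supercompact cardinal has this property, and by analogy with Magidor's theorem on supercompact cardinals one may expect the least such $\kappa$ to be virtually supercompact. We show that if an $\omega$-Erd\H{o}s ordinal exists, then $\kappa$ exists and is singular, so it is not virtually supercompact. In general, $\kappa$ is virtually supercompact if and only if it is regular, its cofinality is always inaccessible, and the failure of virtual supercompactness is equiconsistent with the existence of an $\omega$-Erd\H{o}s ordinal.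
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathsf{ZFC}$. Let $\mathbb{L}^2$ be full second-order logic: formulas may quantify over relations, and in a structure $M$ such quantifiers range over all subsets of the finite powers $M^n$. An $\mathbb{L}^2$-sentence $\Psi$ is a finite object, so its vocabulary $\tau(\Psi)$ is finite. Satisfaction for $\mathbb{L}^2$ is always computed in the universe $V$, also when we argue in a forcing extension.

Every structure in a finite vocabulary has a countable first-order elementary substructure. For $\mathbb{L}^2$ this fails, since a single sentence can force its models to have size $2^{\aleph_0}$ (we write one down in Section~\ref{sec:empty}). One therefore asks for a cardinal below which small submodels can always be found, and the answer is a large cardinal. By a theorem of Magidor, the least cardinal $\kappa$ such that every model of an $\mathbb{L}^2$-sentence $\Psi$ has an $\mathbb{L}^2$-elementary substructure of size less than $\kappa$ that satisfies $\Psi$ is supercompact. This paper concerns the \emph{virtual} form of this statement, in which embeddings need to exist only in a forcing extension.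

\begin{definition}\label{def:submodel}
Let $M,N$ be structures in the same vocabulary. A finite partial map $p$ from $M$ to $N$ is \emph{$\mathbb{L}^2$-elementary} if for every tuple $\vec a$ from $\operatorname{dom}p$ and every $\mathbb{L}^2$-formula $\phi(\vec x)$ we have $M\vDash\phi(\vec a)$ if and only if $N\vDash\phi(p(\vec a))$. (Formally, the free variables are replaced by new constants, interpreted by $\vec a$ in $M$ and by $p(\vec a)$ in $N$.) An \emph{$\mathbb{L}^2$-forth system} from $M$ to $N$ is a set $\mathcal P\in V$ of such maps with $\emptyset\in\mathcal P$ such that for all $p\in\mathcal P$ and $a\in M$ there is $q\in\mathcal P$ with $q\supseteq p$ and $a\in\operatorname{dom}q$. We call $M$ a \emph{virtual submodel} of $N$ if there is an $\mathbb{L}^2$-forth system from $M$ to $N$.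
\end{definition}

A forth system is a way to survive a game of length $\omega$ in which an opponent names elements of $M$ one at a time and we must answer in $N$, keeping the finite map elementary. Equivalently, some set-forcing extension contains a total map $f\colon M\to N$ all of whose finite restrictions are $\mathbb{L}^2$-elementary; this equivalence is part of Lemma~\ref{lem:dichotomy}.

\begin{definition}\label{def:LS}
For a cardinal $\kappa$, $\mathrm{LS}(\kappa)$ is the statement: for every $\mathbb{L}^2$-sentence $\Psi$, every $\tau(\Psi)$-structure $M\vDash\Psi$ has a virtual submodel of size less than $\kappa$ that also satisfies $\Psi$.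
\end{definition}

The property is upward closed in $\kappa$. The condition $\emptyset\in\mathcal P$ says that the two structures satisfy the same $\mathbb{L}^2$-sentences, so a virtual submodel of a model of $\Psi$ satisfies $\Psi$ automatically, and $\Psi$ serves only to fix a finite vocabulary.

Throughout, $V_\delta$ denotes the level $(V_\delta)^V$ of the cumulative hierarchy of $V$. A \emph{virtual embedding} $e\colon V_{\bar\delta}\to V_\delta$ is a first-order elementary embedding of $(V_{\bar\delta},\in)$ into $(V_\delta,\in)$ that belongs to some set-forcing extension of $V$. Its \emph{critical point} $\operatorname{crit}e$ is the least ordinal that it moves, if there is one.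

\begin{definition}\label{def:vsc}
A cardinal $\kappa$ is \emph{virtually supercompact} if for every $\delta>\kappa$ there are $\bar\delta<\kappa$, an ordinal $\gamma$ and a virtual embedding $j\colon V_{\bar\delta}\to V_\delta$ with $\operatorname{crit}j=\gamma$ and $j(\gamma)=\kappa$.
\end{definition}

It is known that every virtually supercompact cardinal $\kappa$ satisfies $\mathrm{LS}(\kappa)$; a short proof is included as Proposition~\ref{prop:vscLS}. Together with Magidor's theorem this suggests the following question, which comes from Boney, Dimopoulos, Gitman and Magidor~\cite{BDGM}.

\medskip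
\noindent\textbf{Question.} \emph{Does $\mathsf{ZFC}$ prove that, whenever some cardinal satisfies $\mathrm{LS}$, the least such cardinal is virtually supercompact?}
\medskip

The natural guess is yes. Second-order logic recognizes the structures $V_\delta$, so $\mathrm{LS}(\kappa)$ provides virtual embeddings $V_{\bar\delta}\to V_\delta$ with $\bar\delta<\kappa$ and with $\kappa$ in the range, and one hopes that the minimality of $\kappa$ forces the critical point to be sent to $\kappa$. We show that minimality does determine the image of the critical point, but that this image is the cofinality of $\kappa$, which can be smaller than $\kappa$.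

The obstruction is a partition property. Let $[\eta]^{n}$ and $[\eta]^{<\omega}$ be the sets of $n$-element and of finite subsets of $\eta$. A set $H\subseteq\eta$ is \emph{homogeneous} for a coloring $F\colon[\eta]^{<\omega}\to2$ if $F$ is constant on $[H]^n$ for each $n\ge1$; the constant may depend on $n$. We write $\eta\to(\omega)^{<\omega}_2$, and call the ordinal $\eta$ \emph{$\omega$-Erd\H{o}s}, if every $F\colon[\eta]^{<\omega}\to2$ has an infinite homogeneous set. The property depends only on $|\eta|$, so the least $\omega$-Erd\H{o}s ordinal is a cardinal. One set $H$ must serve all $n$ at once, and this is a real demand: $\omega$ is not $\omega$-Erd\H{o}s, because if $F(u)=1$ exactly when $|u|>\min u$, and $H$ is infinite and $n>\min H$, then both colors occur on $[H]^n$. Such ordinals exist if, for example, there is a measurable cardinal.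

\begin{theorem}\label{thm:erdos}
Suppose that an $\omega$-Erd\H{o}s ordinal exists, and let $\eta_0$ be the least one. Then a cardinal with $\mathrm{LS}$ exists, and the least one, $\kappa$, satisfies $\operatorname{cf}(\kappa)<\eta_0<\kappa$. So $\kappa$ is singular and not virtually supercompact.
\end{theorem}

\begin{theorem}\label{thm:regular}
Let $\kappa$ be the least cardinal with $\mathrm{LS}(\kappa)$. Then $\kappa$ is virtually supercompact if and only if $\kappa$ is regular. In all cases $\operatorname{cf}(\kappa)$ is an inaccessible cardinal.
\end{theorem}

The third theorem is a converse to the first. Definability from ordinals and parameters, and the inner model $\mathrm{HOD}$, are recalled in Section~\ref{sec:converse}.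

\begin{theorem}\label{thm:converse}
Let $\kappa$ be the least cardinal with $\mathrm{LS}(\kappa)$, suppose that $\kappa$ is not virtually supercompact, and put $\mu=\operatorname{cf}(\kappa)<\kappa$. Then there is $d$ with $\mu<d<\kappa$ such that every $F\colon[d]^{<\omega}\to2$ definable from ordinals and elements of $V_\mu$ has an infinite homogeneous set. Hence $d\to(\omega)^{<\omega}_2$ holds in $L$ and in $\mathrm{HOD}$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(1)] The following theories are equiconsistent:
\begin{enumerate}
\item[(i)] $\mathsf{ZFC}$ + ``there is an $\omega$-Erd\H{o}s ordinal'';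
\item[(ii)] $\mathsf{ZFC}$ + ``a cardinal with $\mathrm{LS}$ exists and the least one is not virtually supercompact'';
\item[(iii)] $\mathsf{ZFC}$ + ``a cardinal with $\mathrm{LS}$ exists, but there are no virtually supercompact cardinals''.
\end{enumerate}
So $\mathsf{ZFC}$ proves a positive answer to the Question if and only if theory \textup{(i)} is inconsistent.
\item[(2)] Suppose that $V=\mathrm{HOD}$ (for example $V=L$), or more generally that every set is definable from ordinals and a fixed $b\in V_\iota$, where $\iota$ is the first inaccessible cardinal. Then for the least $\kappa$ with $\mathrm{LS}(\kappa)$ the following are equivalent: $\kappa$ is virtually supercompact; $\kappa$ is regular; there is no $\omega$-Erd\H{o}s ordinal.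
\end{enumerate}
\end{corollary}

Thus the answer to the Question is no, provided that $\mathsf{ZFC}$ together with an $\omega$-Erd\H{o}s ordinal is consistent, and this proviso cannot be removed.

All proofs turn on one class of ordinals, $D$: the limit ordinals $\delta$ for which some structure $(V_\delta,\in,a)$ receives no virtual embedding from a lower level. The least cardinal with $\mathrm{LS}$ is the supremum of $D$, its cofinality is the order type of $D$, and every virtual embedding fixes the elements of $D$ in its domain. Section~\ref{sec:empty} shows the pattern in the empty vocabulary, where no forcing and no large cardinals are needed.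

\section{The empty vocabulary}\label{sec:empty}

Restrict $\mathrm{LS}$ to the empty vocabulary, so that structures are nonempty sets, and let $\kappa_0$ be the least cardinal such that every nonempty set has a virtual submodel of size less than $\kappa_0$. We show that $\kappa_0$ exists and that
\[
\operatorname{cf}(\kappa_0)\le2^{\aleph_0}<\kappa_0 .
\]
Write $M\equiv N$ if $M$ and $N$ satisfy the same $\mathbb{L}^2$-sentences.

\emph{Step 1: $M$ is a virtual submodel of $N$ if and only if $M\equiv N$.} One direction was noted after Definition~\ref{def:LS}. Let $M\equiv N$, and let $\mathcal P$ be the set of all finite partial injections from $M$ to $N$. Any two tuples of distinct elements of the same length are conjugate under a permutation, so for $\vec a$ without repetitions $M\vDash\phi(\vec a)$ holds if and only if $M$ satisfies the sentence ``$\phi(\vec x)$ for all distinct $\vec x$''. The same holds in $N$, so each $p\in\mathcal P$ is $\mathbb{L}^2$-elementary. If $a\notin\operatorname{dom}p$, then $M$ has more than $|p|$ elements, hence so does $N$, and $p$ extends to $a$. In particular a virtual submodel can be larger than the model.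

\emph{Step 2: minimal objects.} Call a cardinal $\lambda>0$ \emph{minimal} if $\bar\lambda\not\equiv\lambda$ for all $0<\bar\lambda<\lambda$, and let $D_0$ be the class of minimal cardinals. The least cardinal equivalent to a given set $N$ is minimal and is a virtual submodel of $N$, while a minimal $\lambda$ has no virtual submodel of size less than $\lambda$. So a cardinal $\kappa$ has the restricted property exactly when it lies above all elements of $D_0$.

\emph{Step 3: $D_0$ is short.} Distinct elements of $D_0$ have distinct theories, and there are at most $2^{\aleph_0}$ theories. So $D_0$ is a set with $|D_0|\le2^{\aleph_0}$, and $\kappa_0$ exists.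

\emph{Step 4: $D_0$ reaches high.} Consider the sentence ``there are $W\subseteq M$ and $R\subseteq M^2$ such that $W$ is infinite, every infinite subset of $W$ is in bijection with $W$, and $x\mapsto\{w\in W:x\mathrel{R}w\}$ is a bijection of $M$ with the set of all subsets of $W$''. Its models are the sets of size $2^{\aleph_0}$, so $2^{\aleph_0}\in D_0$.

\emph{Step 5: $D_0$ has no maximum.} Let $\lambda\in D_0$ be infinite and let $\nu\equiv\lambda^+$. Let $\sigma(X)$ say that the universe does not inject into $X$ and that every subset $Y$ either injects into $X$ or receives an injection from the universe; this holds exactly when the universe has size $|X|^+$. Since $\lambda^+\vDash\exists X\,\sigma(X)$, we have $\nu=\bar\lambda^+$ for some $\bar\lambda$. For a sentence $\phi$ with relativization $\phi^X$, the sentence $\exists X(\sigma(X)\wedge\phi^X)$ holds in $\lambda^+$ if and only if $\lambda\vDash\phi$, and in $\nu$ if and only if $\bar\lambda\vDash\phi$. So $\bar\lambda\equiv\lambda$, hence $\bar\lambda\ge\lambda$ and $\nu\ge\lambda^+$. Thus $\lambda^+\in D_0$.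

It follows that $\kappa_0=\sup D_0$, that $\operatorname{cf}(\kappa_0)\le|D_0|\le2^{\aleph_0}$, and that $2^{\aleph_0}<\kappa_0$. The threshold is singular because the number that bounds the count of minimal objects is itself definable, hence minimal, hence below the threshold.

The proof of Theorem~\ref{thm:erdos} has the same shape, with $\eta_0$ in the role of $2^{\aleph_0}$. The step that does not carry over is the count in Step~3, because Step~1 fails once there is a binary relation. Among $(2^{\aleph_0})^+$ ordinals there are $\alpha<\beta$ with $(\alpha,<)\equiv(\beta,<)$, but $(\beta,<)$ is not a virtual submodel of $(\alpha,<)$, since no forcing extension has an order-preserving map from $\beta$ to $\alpha$. The pigeonhole principle must be replaced by something that produces embeddings, and this is what the partition property does.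

\section{Forth systems, rank functions and virtual embeddings}\label{sec:forth}

We use the following facts about a set-forcing extension $V[G]$. It is a model of $\mathsf{ZFC}$ in which $V$ is a transitive class containing all ordinals. A finite set of elements of $V$ belongs to $V$. First-order satisfaction in a set structure from $V$ is the same in $V$ and $V[G]$. For any set $A\in V$ there is an extension in which $A$ is countable, obtained by forcing with finite partial functions from $\omega$ to $A$.

\subsection*{The dichotomy}
The existence of a virtual embedding is a statement about forcing extensions. We need to express it, and its negation, by the existence of a set in $V$. Let $X$ be a set of finite partial functions from $A$ to $B$. A \emph{forth system in $X$} is a set $P\subseteq X$ with $\emptyset\in P$ such that for all $p\in P$ and $a\in A$ there is $q\in P$ with $q\supseteq p$ and $a\in\operatorname{dom}q$. A \emph{rank function for $X$} is a function $\rho$ from $X$ to the ordinals such that every $p\in X$ has a \emph{blocking point}: an $a\in A$ such that $\rho(q)<\rho(p)$ for all $q\in X$ with $q\supseteq p$ and $a\in\operatorname{dom}q$. In the game, a rank function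 lets the opponent win by always naming a blocking point.

\begin{lemma}\label{lem:dichotomy}
Let $X$ be a set of finite partial functions from $A$ to $B$ that is closed under subfunctions, with $\emptyset\in X$.
\begin{enumerate}
\item[(a)] There is a forth system in $X$ or a rank function for $X$.
\item[(b)] If there is a forth system in $X$, then every forcing extension in which $A$ is countable contains a total $f\colon A\to B$ all of whose finite restrictions are in $X$.
\item[(c)] Let $\rho$ be a rank function for $X$. Neither in $V$ nor in any forcing extension are there $A'\subseteq A$ and $f\colon A'\to B$ such that every finite restriction of $f$ lies in $X$ and has a blocking point in $A'$.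
\end{enumerate}
Hence there is a forth system in $X$ if and only if some forcing extension contains a total $f\colon A\to B$ with all finite restrictions in $X$.
\end{lemma}

\begin{proof}
(a) We remove, transfinitely often, the maps that cannot be extended. Let $X_0=X$,
\[
X_{\alpha+1}=\{p\in X_\alpha:\forall a\in A\ \exists q\in X_\alpha\ (q\supseteq p\wedge a\in\operatorname{dom}q)\},
\]
and $X_\lambda=\bigcap_{\alpha<\lambda}X_\alpha$ for limit $\lambda$. Each $X_\alpha$ is closed under subfunctions: if $p'\subseteq p\in X_{\alpha+1}$, then $p'\in X_\alpha$ by induction, and extensions of $p$ are extensions of $p'$. The sequence is decreasing and $X$ is a set, so $X_\alpha=X_{\alpha+1}$ for some $\alpha$. If this final value is nonempty, it contains $\emptyset$ and is a forth system. If it is empty, then for each $p\in X$ the least ordinal $\xi$ with $p\notin X_\xi$ is a successor, so there is a unique $\rho(p)$ with $p\in X_{\rho(p)}\setminus X_{\rho(p)+1}$. Since $p\notin X_{\rho(p)+1}$, there is $a\in A$ such that no $q\supseteq p$ with $a\in\operatorname{dom}q$ lies in $X_{\rho(p)}$, and $q\notin X_{\rho(p)}$ means $\rho(q)<\rho(p)$. So $a$ is a blocking point.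

(b) Enumerate $A=\{a_n:n<\omega\}$, choose $\emptyset=p_0\subseteq p_1\subseteq\cdots$ in the forth system with $a_n\in\operatorname{dom}p_{n+1}$, and let $f=\bigcup_np_n$. A finite restriction of $f$ is a subfunction of some $p_n$.

(c) Given $A'$ and $f$, put $p_0=\emptyset$, let $a_n\in A'$ be a blocking point for $p_n$, and let $p_{n+1}=f\upharpoonright(\operatorname{dom}p_n\cup\{a_n\})$. Then $\rho(p_0)>\rho(p_1)>\cdots$ is an infinite descending sequence of ordinals.

The last statement follows from (a), (b), and (c) with $A'=A$.
\end{proof}

The set of finite partial $\mathbb{L}^2$-elementary maps from $M$ to $N$ is closed under subfunctions. If it is empty, there is neither a forth system nor a total map as in the lemma, and otherwise it contains $\emptyset$. This gives the equivalence stated after Definition~\ref{def:submodel}. The freedom to take $A'\ne A$ in (c) will matter in Section~\ref{sec:erdos}: to refute a rank function one needs a map only on a set that contains enough blocking points, and such a set can be countable.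

\subsection*{Locality}
A \emph{hierarchy function} for an ordinal $\alpha$ is a function $g$ with domain $\alpha+1$ such that $g(0)=\emptyset$, $g(\xi+1)$ is the power set of $g(\xi)$, and $g(\lambda)=\bigcup_{\xi<\lambda}g(\xi)$ for limit $\lambda$; thus $g(\xi)=V_\xi$. Let $\theta$ be a limit ordinal. Then $V_\theta$ is transitive, is closed under power sets, and contains the hierarchy function for each $\alpha<\theta$, so one fixed formula defines $\alpha\mapsto V_\alpha$ correctly in every such $V_\theta$. Call a statement \emph{local at $\beta$} if for some fixed $n<\omega$ all its quantifiers range over $V_{\beta+n}$. Such a statement has the same truth value in $V$ and in $V_\theta$ for every limit $\theta>\beta$ such that $V_\theta$ contains the parameters, and the formula expressing it does not depend on $\theta$. We refer to this as \emph{locality}. For example, ``$\lambda$ is regular'' and ``$\lambda$ is inaccessible'' are local at $\lambda$, and ``$\eta$ is $\omega$-Erd\H{o}s'' is local at $\eta$. For limit $\beta$, the satisfaction relation of $(V_\beta,\in)$ is a set of pairs (formula, finite assignment), so it is a subset of $V_\beta$, the unique one that obeys Tarski's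 recursive clauses; hence statements about satisfaction in $V_\beta$ are local at $\beta$.

\subsection*{Embeddings between levels}
Recall that a cardinal $\lambda$ is inaccessible if it is uncountable, regular and a strong limit; then $|V_\alpha|<\lambda$ for all $\alpha<\lambda$, and $V_\lambda\vDash\mathsf{ZFC}$.

\begin{lemma}\label{lem:embedding}
Let $\delta$ be a limit ordinal and let $e\colon V_{\bar\delta}\to V_\delta$ be a virtual embedding. Then $\bar\delta$ is a limit ordinal, and:
\begin{enumerate}
\item[(a)] $e(\alpha)\ge\alpha$ for all $\alpha<\bar\delta$, and $e$ fixes $V_\omega$ pointwise;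
\item[(b)] if $0<\beta<\bar\delta$, then $e(V_\beta)=V_{e(\beta)}$ and $e\upharpoonright V_\beta\colon V_\beta\to V_{e(\beta)}$ is elementary;
\item[(c)] if $\operatorname{crit}e=\gamma$, then $e$ fixes $V_\gamma$ pointwise and $e(\gamma)$ is inaccessible in $V$.
\end{enumerate}
In particular, every virtually supercompact cardinal is inaccessible.
\end{lemma}

\begin{proof}
We argue in an extension that contains $e$. The structure $V_\delta$ has no largest ordinal, so neither has $V_{\bar\delta}$.

(a) The map $e$ is strictly increasing on ordinals, so $e(\alpha)\ge\alpha$ by induction. Each hereditarily finite set is defined by the same formula in both structures.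

(b) The first claim holds because both structures define the hierarchy correctly. For the second, $V_\beta\vDash\phi(\vec x)$ is equivalent to $V_{\bar\delta}\vDash\phi^{V_\beta}(\vec x)$, where $\phi^{V_\beta}$ restricts the quantifiers to $V_\beta$; now apply $e$.

(c) Let $\alpha<\gamma$ and suppose that $e$ fixes $V_\alpha$ pointwise. Let $x\in V_{\alpha+1}$. Then $e(x)\subseteq e(V_\alpha)=V_{e(\alpha)}=V_\alpha$, and for $y\in V_\alpha$ we have $y\in x$ if and only if $y=e(y)\in e(x)$. So $e(x)=x$. By induction $e$ fixes $V_\gamma$ pointwise.

Let $\lambda=e(\gamma)$; then $\lambda>\gamma$ by (a). The finite ordinals and $\omega$ are definable, so $\gamma>\omega$. Suppose that $\lambda$ is not a regular cardinal. Then there are $\nu<\lambda$ and $h\colon\nu\to\lambda$ such that every ordinal below $\lambda$ is at most some value of $h$. By locality $V_\delta$ satisfies this, so by elementarity $V_{\bar\delta}$ contains $\nu<\gamma$ and $h\colon\nu\to\gamma$ with the same property for $\gamma$. Then $e(h)\colon\nu\to\lambda$ has the property for $\lambda$. But $e(h)(\xi)=e(h(\xi))=h(\xi)<\gamma$ for all $\xi<\nu$, so the ordinal $\gamma<\lambda$ exceeds all values of $e(h)$, a contradiction.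 Suppose next that $\lambda$ is not a strong limit. Then some power set $P(\nu)$ with $\nu<\lambda$ surjects onto $\lambda$, so $V_{\bar\delta}$ contains $\nu<\gamma$ and a surjection $h\colon P(\nu)\to\gamma$, and $e(h)\colon P(\nu)\to\lambda$ is onto. Each $A\in P(\nu)$ lies in $V_{\nu+1}\subseteq V_\gamma$, so $e(h)(A)=e(h(A))=h(A)<\gamma$, and $\gamma$ is not a value of $e(h)$, a contradiction.

For the last statement apply (c) to an embedding into $V_{\kappa+\omega}$ given by Definition~\ref{def:vsc}.
\end{proof}

\begin{definition}\label{def:pair}
A \emph{pair} $(\delta,a)$ consists of a limit ordinal $\delta>0$ and a set $a\in V_\delta$. We write $(\bar\delta,\bar a)\rightsquigarrow(\delta,a)$ if there is a virtual embedding $e\colon V_{\bar\delta}\to V_\delta$ with $e(\bar a)=a$.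
\end{definition}

For two pairs, let $X$ be the set of finite partial first-order elementary maps from $(V_{\bar\delta},\in,\bar a)$ to $(V_\delta,\in,a)$. A total map has all finite restrictions in $X$ exactly when it is an elementary embedding that sends $\bar a$ to $a$. By Lemma~\ref{lem:dichotomy}, therefore, $(\bar\delta,\bar a)\rightsquigarrow(\delta,a)$ holds if and only if there is a forth system in $X$, and if it fails, then $X$ is empty or has a rank function. The relation $\rightsquigarrow$ is reflexive. It is transitive: if $(\delta_1,a_1)\rightsquigarrow(\delta_2,a_2)\rightsquigarrow(\delta_3,a_3)$, then by Lemma~\ref{lem:dichotomy}(b) both embeddings exist in any one extension in which $V_{\delta_1}$ and $V_{\delta_2}$ are countable, and there they can be composed. Finally, Lemma~\ref{lem:embedding}(b) gives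
\begin{equation}\label{eq:restrict}
(\beta,b)\rightsquigarrow(e(\beta),e(b))
\end{equation}
whenever $e\colon V_{\bar\delta}\to V_\delta$ is a virtual embedding between limit levels and $(\beta,b)$ is a pair with $\beta<\bar\delta$.

\section{Minimal pairs}\label{sec:minimal}

\subsection*{Removing second-order logic}
Second-order logic can recognize the levels $V_\delta$, and a limit level evaluates second-order formulas in its elements by first-order means. These two facts turn $\mathrm{LS}(\kappa)$ into a statement about $\rightsquigarrow$.

\begin{lemma}\label{lem:reduction}
$\mathrm{LS}(\kappa)$ holds if and only if for every pair $(\delta,a)$ there is a pair $(\bar\delta,\bar a)\rightsquigarrow(\delta,a)$ with $|V_{\bar\delta}|<\kappa$.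
\end{lemma}

\begin{proof}
($\Rightarrow$) Let $\Phi$ be the $\mathbb{L}^2$-sentence in the vocabulary $\{E,c\}$ that is the conjunction of $c=c$ and the following statements, where the \emph{extension} of $x$ is $\{y:y\mathrel{E}x\}$:
\begin{enumerate}
\item[(1)] $E$ is extensional, and every nonempty subset of the universe has an $E$-minimal element;
\item[(2)] every subset of an extension is an extension;
\item[(3)] every $x$ has a power set;
\item[(4)] every ordinal has a hierarchy function;
\item[(5)] for every $x$ there are an ordinal $\alpha$ and a hierarchy function $g$ for $\alpha$ with $x\mathrel{E}g(\alpha)$.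
\end{enumerate}
Here (3)--(5) are the first-order statements of set theory with $E$ for $\in$. Every $(V_\delta,\in,a)$ with $(\delta,a)$ a pair satisfies $\Phi$. Conversely, by (1) and the Mostowski collapse a model of $\Phi$ is isomorphic to some $(N,\in,\bar a)$ with $N$ transitive. By (2), $N$ contains all subsets of its elements, so the power sets given by (3) are the true ones, and hierarchy functions in the sense of $N$ are true hierarchy functions. Let $\bar\delta$ be the set of ordinals in $N$. It is an ordinal, nonzero by (5), and a limit, since for $\alpha\in N$ the ordinal $\alpha+1$ is a subset of $P(\alpha)\in N$. By (4), $V_\alpha\in N$ and so $V_\alpha\subseteq N$ for all $\alpha<\bar\delta$; by (5), $N\subseteq\bigcup_{\alpha<\bar\delta}V_\alpha$. So $N=V_{\bar\delta}$.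

Apply $\mathrm{LS}(\kappa)$ to $\Phi$ and $(V_\delta,\in,a)$. The virtual submodel may be replaced by an isomorphic copy $(V_{\bar\delta},\in,\bar a)$, and $|V_{\bar\delta}|<\kappa$. An $\mathbb{L}^2$-forth system consists in particular of first-order elementary maps, so $(\bar\delta,\bar a)\rightsquigarrow(\delta,a)$.

($\Leftarrow$) Let $M\vDash\Psi$ and $\tau=\tau(\Psi)$. As $\tau$ is finite, we may rename symbols so that $\tau\in V_\omega$. Choose a limit $\delta$ with $M\in V_\delta$, and a virtual embedding $e\colon V_{\bar\delta}\to V_\delta$ with $e(\bar M)=M$ and $|V_{\bar\delta}|<\kappa$. Since $e(\tau)=\tau$, the set $\bar M$ is a $\tau$-structure; its size is less than $\kappa$, and $e$ maps its universe into the universe of $M$. For an $\mathbb{L}^2$-formula $\phi(\vec x)$ let $\phi^*(\vec x,N)$ be the first-order formula of set theory obtained by restricting element quantifiers to the universe of $N$, restricting quantifiers over $n$-ary relations to subsets of $N^n$, and reading the symbols of $\tau$ through their interpretations in $N$. If $\theta$ is a limit ordinal and $N\in V_\theta$ is a $\tau$-structure, then all subsets of each $N^n$ are in $V_\theta$, so $N\vDash\phi(\vec x)$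 if and only if $V_\theta\vDash\phi^*(\vec x,N)$. Hence for $\vec x$ from $\bar M$,
\[
\bar M\vDash\phi(\vec x)\iff V_{\bar\delta}\vDash\phi^*(\vec x,\bar M)\iff V_\delta\vDash\phi^*(e(\vec x),M)\iff M\vDash\phi(e(\vec x)).
\]
So all finite restrictions of $e\upharpoonright\bar M$ are $\mathbb{L}^2$-elementary. By Lemma~\ref{lem:dichotomy}, $\bar M$ is a virtual submodel of $M$, and therefore $\bar M\vDash\Psi$.
\end{proof}

\subsection*{The class $D$}
As in Step~2 of Section~\ref{sec:empty}, the obstacles to $\mathrm{LS}(\kappa)$ are the objects that cannot be reached from below.

\begin{definition}\label{def:minimal}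
A pair $(\delta,a)$ is \emph{minimal} if there is no pair $(\bar\delta,\bar a)\rightsquigarrow(\delta,a)$ with $\bar\delta<\delta$. Let $D$ be the class of all $\delta$ such that $(\delta,a)$ is minimal for some $a\in V_\delta$.
\end{definition}

\begin{example}\label{ex:D}
The pair $(\omega,\emptyset)$ is minimal, as there is no smaller nonzero limit ordinal. If no inaccessible cardinal is $\le\beta$, then $(\beta+\omega,\beta)$ is minimal. Indeed, let $e$ witness $(\bar\delta,\bar\beta)\rightsquigarrow(\beta+\omega,\beta)$. A critical point would be sent to an inaccessible cardinal below $\beta+\omega$, and there is none; so $\bar\beta=e(\bar\beta)=\beta$ and $\bar\delta\ge\beta+\omega$. On the other hand, no inaccessible $\theta$ is in $D$. Given $a\in V_\theta$, choose $\alpha_0<\alpha_1<\dots<\theta$ with $a\in V_{\alpha_0}$ such that $V_{\alpha_{n+1}}$ contains a witness for each existential statement true in $V_\theta$ with parameters from $V_{\alpha_n}$; there are fewer than $\theta$ such statements and $\theta$ is regular. With $\alpha=\sup_n\alpha_n<\theta$ we get $V_\alpha\prec V_\theta$, and the identity witnesses $(\alpha,a)\rightsquigarrow(\theta,a)$.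
\end{example}

\begin{lemma}\label{lem:fixed}
\begin{enumerate}
\item[(a)] The statements ``$(\beta,b)$ is a minimal pair'' and ``$\beta\in D$'' are local at $\beta$.
\item[(b)] If $e\colon V_{\bar\delta}\to V_\delta$ is a virtual embedding between limit levels and $\beta\in D\cap\bar\delta$, then $e(\beta)=\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pair $(\beta,b)$ is minimal if and only if for no pair $(\bar\beta,\bar b)$ with $\bar\beta<\beta$ there is a forth system of finite partial elementary maps from $(V_{\bar\beta},\in,\bar b)$ to $(V_\beta,\in,b)$. Since $\beta$ is a limit, each such map is an element of $V_\beta$. So forth systems, like the satisfaction relations of $V_{\bar\beta}$ and $V_\beta$, are elements of $V_{\beta+1}$.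

(b) Pick $b$ with $(\beta,b)$ minimal. By (a) and elementarity, $(e(\beta),e(b))$ is minimal. By~\eqref{eq:restrict}, $(\beta,b)\rightsquigarrow(e(\beta),e(b))$, so $\beta\ge e(\beta)$, and $e(\beta)\ge\beta$ by Lemma~\ref{lem:embedding}(a).
\end{proof}

Part (a) is where the description of $\rightsquigarrow$ by forth systems is indispensable: it lets each limit level $V_\theta$ compute $D\cap\theta$.

\begin{lemma}\label{lem:LSD}
\begin{enumerate}
\item[(a)] For every pair $(\delta,a)$ there is a minimal pair $(\delta^*,a^*)\rightsquigarrow(\delta,a)$.
\item[(b)] $\mathrm{LS}(\kappa)$ holds if and only if $|V_\delta|<\kappa$ for all $\delta\in D$.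
\item[(c)] If $\delta\in D$, then $|V_\delta|^++\omega\in D$.
\item[(d)] A cardinal with $\mathrm{LS}$ exists if and only if $D$ is a set. In that case $D$ has no maximum, and the least cardinal with $\mathrm{LS}$ is $\sup D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\delta^*$ be least such that $(\delta^*,a^*)\rightsquigarrow(\delta,a)$ for some $a^*$; it exists by reflexivity. By transitivity $(\delta^*,a^*)$ is minimal.

(b) Assume $\mathrm{LS}(\kappa)$ and let $(\delta,a)$ be minimal. Lemma~\ref{lem:reduction} gives $(\bar\delta,\bar a)\rightsquigarrow(\delta,a)$ with $|V_{\bar\delta}|<\kappa$, and $\bar\delta\ge\delta$ by minimality, so $|V_\delta|<\kappa$. The converse follows from (a) and Lemma~\ref{lem:reduction}.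

(c) Let $(\delta,b)$ be minimal and $\nu=|V_\delta|^+$. We show that $(\nu+\omega,\langle\delta,b\rangle)$ is minimal. Let $e$ witness $(\bar\theta,a')\rightsquigarrow(\nu+\omega,\langle\delta,b\rangle)$. By elementarity $a'=\langle\delta',b'\rangle$ for a pair $(\delta',b')$ with $e(\delta')=\delta$ and $e(b')=b$. By~\eqref{eq:restrict}, $(\delta',b')\rightsquigarrow(\delta,b)$, so $\delta'\ge\delta$. The structure $V_{\nu+\omega}$ satisfies ``there is a nonzero ordinal onto which $V_\delta$ does not surject'', with witness $\nu$. So there is $0<\nu'<\bar\theta$ such that $V_{\bar\theta}$ contains no surjection of $V_{\delta'}$ onto $\nu'$, and by locality (at $\max(\delta',\nu')$) there is none in $V$. Hence $\nu'\ge|V_{\delta'}|^+\ge\nu$, and the limit ordinal $\bar\theta>\nu$ is at least $\nu+\omega$.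

(d) Since $\delta\subseteq V_\delta$, we have $\delta<|V_\delta|^+$. If $\mathrm{LS}(\kappa)$ holds, then by (b) each $\delta\in D$ satisfies $\delta<|V_\delta|^+\le\kappa$, so $D$ is a set. If $D$ is a set, then by (b) the least cardinal with $\mathrm{LS}$ is $\kappa=\sup\{|V_\delta|^+:\delta\in D\}$, and $\sup D\le\kappa$. As $\omega\in D$, part (c) shows that $D$ is nonempty without maximum and that $|V_\delta|^+\le\sup D$ for $\delta\in D$. So $\kappa=\sup D$.
\end{proof}

By Example~\ref{ex:D}, if there are no inaccessible cardinals, then $D$ is a proper class and no cardinal has $\mathrm{LS}$. At the other end, the known fact quoted in the introduction now has a short proof.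

\begin{proposition}\label{prop:vscLS}
If $\kappa$ is virtually supercompact, then $\mathrm{LS}(\kappa)$ holds.
\end{proposition}

\begin{proof}
Suppose that some $\beta\in D$ satisfies $\beta\ge\kappa$. Take $j\colon V_{\bar\delta}\to V_{\beta+\omega}$ with $\bar\delta<\kappa$ and $j(\gamma)=\kappa$. By Lemma~\ref{lem:fixed}(a), $V_{\beta+\omega}$ satisfies ``some element of $D$ is at least $\kappa$'', so there is $\bar\beta\in D$ with $\gamma\le\bar\beta<\bar\delta$. Then $j(\bar\beta)\ge\kappa>\bar\beta$, contrary to Lemma~\ref{lem:fixed}(b). So $D\subseteq\kappa$. Since $\kappa$ is inaccessible, $|V_\delta|<\kappa$ for all $\delta\in D$, and Lemma~\ref{lem:LSD}(b) applies.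
\end{proof}

\section{Indiscernibles bound the order type of $D$}\label{sec:erdos}

We need a substitute for the count of theories: in a long enough sequence of pairs, some pair should embed into a later one. Suppose that this fails. Then each failure is certified by a rank function, and by Lemma~\ref{lem:dichotomy}(c) we reach a contradiction once we have, for some $i<k$, an elementary map from a part of $V_{\delta_i}$ into $V_{\delta_k}$ whose domain is closed under the choice of blocking points. An elementary substructure $K$ of a large structure that knows the rank functions has this closure property, so we look for an elementary self-map of $K$ that sends the index $i$ to the index $k$. If $K$ is generated by an infinite sequence of indiscernible indices, the shift of the sequence is such a map.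

\begin{lemma}\label{lem:erdos}
Let $\eta\to(\omega)^{<\omega}_2$ and let $S=\langle(\delta_i,a_i):i<\eta\rangle$ be any sequence of pairs. Then there are $i<k<\eta$ with $(\delta_i,a_i)\rightsquigarrow(\delta_k,a_k)$.
\end{lemma}

\begin{proof}
Suppose not. For $i<k<\eta$ let $X_{ik}$ be the set of finite partial elementary maps from $(V_{\delta_i},\in,a_i)$ to $(V_{\delta_k},\in,a_k)$, and choose a rank function $\rho_{ik}$ for $X_{ik}$ if $X_{ik}\ne\emptyset$, with $\rho_{ik}=\emptyset$ otherwise. Let $r=\langle\rho_{ik}:i<k<\eta\rangle$. Fix a limit $\chi$ with $S,r\in V_\chi$ and a well-order $\lhd$ of $V_\chi$, and let $\mathfrak M=(V_\chi,\in,\lhd,S,r)$, where $S$ and $r$ are named by constants.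

\emph{Indiscernibles.} We code the truth values of all formulas into one coloring by reserving a separate size of finite set for each formula. Enumerate the formulas of the language of $\mathfrak M$ as $\psi_l(v_1,\dots,v_{n_l})$, $l<\omega$, and choose $m_0<m_1<\cdots$ with $m_l\ge\max(n_l,1)$. For $x_1<\dots<x_m$ in $\eta$ let $F(\{x_1,\dots,x_m\})=1$ if and only if $m=m_l$ for some $l$ and $\mathfrak M\vDash\psi_l(x_1,\dots,x_{n_l})$. Let $h_0<h_1<\cdots$ be the first $\omega$ elements of an infinite homogeneous set, and $H=\{h_n:n<\omega\}$. An increasing $n_l$-tuple from $H$ extends by larger elements of $H$ to an increasing $m_l$-tuple, and $F$ is constant on $[H]^{m_l}$. So the truth value of $\psi_l$ in $\mathfrak M$ is the same for all increasing $n_l$-tuples from $H$. This is the only use of the partition property, and it needs one set $H$ that is homogeneous for all sizes $m_l$.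

\emph{The shift.} Let $K$ be the set of elements of $V_\chi$ that are definable in $\mathfrak M$ from finitely many elements of $H$. If an existential formula with parameters from $K$ holds in $\mathfrak M$, its $\lhd$-least witness is in $K$, so $K\prec\mathfrak M$ by the Tarski--Vaught test. For a tuple $\vec h=(h_{n_1},\dots,h_{n_s})$ write $\vec h^+=(h_{n_1+1},\dots,h_{n_s+1})$. If $x$ is the unique solution of $\phi(v,\vec h)$ in $\mathfrak M$, then by indiscernibility $\phi(v,\vec h^+)$ has a unique solution; call it $J(x)$. Let $x_1,\dots,x_t\in K$ be defined by $\phi_1,\dots,\phi_t$ from subtuples of one increasing tuple $\vec h$. For any formula $\psi$, the statement $\psi(x_1,\dots,x_t)$ is equivalent in $\mathfrak M$ to $\exists\vec v\,(\bigwedge_u\phi_u(v_u,\vec h)\wedge\psi(\vec v))$, and this has the same truth value at $\vec h$ and at $\vec h^+$. With $\psi$ the formula $v_1=v_2$ this shows that $J$ is well defined, and in general it shows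
\[
\mathfrak M\vDash\psi(x_1,\dots,x_t)\iff\mathfrak M\vDash\psi(J(x_1),\dots,J(x_t)).
\]
Also $J(h_n)=h_{n+1}$ and $J\colon K\to K$.

\emph{The contradiction.} Put $i=h_0$, $k=h_1$, $A'=K\cap V_{\delta_i}$ and $f=J\upharpoonright A'$. For a formula $\phi$ of set theory, let $\psi(\vec v,w)$ say that $\vec v\in V_{\delta_w}$ and $V_{\delta_w}\vDash\phi(\vec v,a_w)$; this is a formula in the language of $\mathfrak M$, by way of the constant $S$, and $\mathfrak M$ evaluates it correctly. Since $J(i)=k$, the displayed equivalence shows that $f$ maps $A'$ into $V_{\delta_k}$ and that $V_{\delta_i}\vDash\phi(\vec x,a_i)$ if and only if $V_{\delta_k}\vDash\phi(f(\vec x),a_k)$ for $\vec x$ from $A'$. So every finite restriction $p$ of $f$, including $\emptyset$, lies in $X_{ik}$, and $\rho_{ik}$ is a rank function with domain $X_{ik}$. Now $p$ is a finite set of ordered pairs of elements of $K$, so $p\in K$; and $\rho_{ik},V_{\delta_i}\in K$. The statement that $p$ has a blocking point in $V_{\delta_i}$ has quantifiers bounded by $V_{\delta_i}$ and $\operatorname{dom}\rho_{ik}$, so it holds in $\mathfrak M$, and $K\prec\mathfrak M$ contains a blocking point. Thus every finite restriction of $f$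 has a blocking point in $A'$, contrary to Lemma~\ref{lem:dichotomy}(c).
\end{proof}

The map $f$ is defined only on the countable set $A'$, which is in general a small part of $V_{\delta_i}$. It suffices because a virtual embedding is decided by a game of length $\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:erdos}]
First, $D$ is a set of order type less than $\eta_0$. Otherwise let $\langle\delta_i:i<\eta_0\rangle$ list the first $\eta_0$ elements of $D$ in increasing order, and choose $a_i$ with $(\delta_i,a_i)$ minimal. Lemma~\ref{lem:erdos} gives $i<k$ with $(\delta_i,a_i)\rightsquigarrow(\delta_k,a_k)$, and $\delta_i<\delta_k$ contradicts the minimality of $(\delta_k,a_k)$.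

Second, $(\eta_0+\omega,\eta_0)$ is minimal; here it matters that $\eta_0$ is the \emph{least} $\omega$-Erd\H{o}s ordinal. Let $(\bar\delta,\bar\eta)\rightsquigarrow(\eta_0+\omega,\eta_0)$. By locality $V_{\eta_0+\omega}$ satisfies ``$\eta_0$ is an $\omega$-Erd\H{o}s ordinal'', by elementarity $V_{\bar\delta}$ satisfies this for $\bar\eta$, and by locality again $\bar\eta$ is $\omega$-Erd\H{o}s. So $\bar\eta\ge\eta_0$, and $\bar\delta\ge\eta_0+\omega$.

By Lemma~\ref{lem:LSD}(d) the least $\kappa$ with $\mathrm{LS}(\kappa)$ exists, and $\kappa=\sup D$ where $D$ has no maximum. The increasing enumeration of $D$ is cofinal in $\kappa$, so $\operatorname{cf}(\kappa)\le\operatorname{otp}(D)<\eta_0$, and $\eta_0<\eta_0+\omega<\kappa$. So $\kappa$ is singular, and it is not virtually supercompact by Lemma~\ref{lem:embedding}.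
\end{proof}

\section{The critical point}\label{sec:crit}

In this section and the next, $\kappa$ is the least cardinal with $\mathrm{LS}(\kappa)$. By Lemma~\ref{lem:LSD}(d), $D$ is an unbounded subset of $\kappa$. Let $\mu=\operatorname{otp}(D)\le\kappa$, and let $f\colon\mu\to D$ be the increasing enumeration.

Lemma~\ref{lem:reduction} yields embeddings with prescribed elements in the range, but it says nothing about critical points. The only fixed points that we control are the elements of $D$. If $f$ is in the range of $e$, then a fixed value $f(i)$ forces the index $i$ to be fixed, and this identifies an initial segment of ordinals that $e$ does not move.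

\begin{proposition}\label{prop:crit}
Let $\delta>\kappa$ be a limit ordinal and $a\in V_\delta$. There are a limit ordinal $\bar\delta<\kappa$ and a virtual embedding $e\colon V_{\bar\delta}\to V_\delta$ with $\kappa,\mu,f,a$ in its range such that, for $\bar\kappa=e^{-1}(\kappa)$ and $\bar\mu=e^{-1}(\mu)$,
\[
\bar\mu=\operatorname{otp}(D\cap\bar\kappa)<\mu,\qquad e(f\upharpoonright\bar\mu)=f,\qquad e(f(i))=f(i)\text{ for }i<\bar\mu,\qquad\operatorname{crit}e=\bar\mu .
\]
\end{proposition}

\begin{proof}
Since $\kappa$ is a limit ordinal, $f\subseteq V_\kappa$ and $f\in V_\delta$. Lemma~\ref{lem:reduction}, applied to the pair $(\delta,\langle\kappa,f,a\rangle)$, gives $e\colon V_{\bar\delta}\to V_\delta$ with $|V_{\bar\delta}|<\kappa$ and $e(\bar\kappa)=\kappa$, $e(\bar f)=f$, $e(\bar a)=a$ for some $\bar\kappa,\bar f,\bar a$. Then $\bar\kappa<\bar\delta<|V_{\bar\delta}|^+\le\kappa$. By Lemma~\ref{lem:fixed}(a), $V_\delta$ satisfies ``$f$ is the increasing enumeration of $D\cap\kappa$''. By elementarity and the same lemma, $\bar f$ is the increasing enumeration of the true $D\cap\bar\kappa$. So $\bar f=f\upharpoonright\bar\mu$, where $\bar\mu=\operatorname{dom}\bar f=\operatorname{otp}(D\cap\bar\kappa)$,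 and $e(\bar\mu)=\operatorname{dom}f=\mu$. Since $\bar\kappa<\kappa=\sup D$, the set $D\cap\bar\kappa$ is a proper initial segment of $D$, so $\bar\mu<\mu$. This is where the minimality of $\kappa$ is used.

Let $i<\bar\mu$. Then $f(i)\in D\cap\bar\delta$, so $e(f(i))=f(i)$ by Lemma~\ref{lem:fixed}(b). Hence
\[
f(i)=e(\bar f(i))=e(\bar f)(e(i))=f(e(i)),
\]
and $e(i)=i$ because $f$ is injective. So $e$ fixes all ordinals below $\bar\mu$, and $e(\bar\mu)=\mu>\bar\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:regular}]
By Proposition~\ref{prop:crit}, $\mu$ is the image of a critical point, so it is inaccessible by Lemma~\ref{lem:embedding}(c). Since $f\colon\mu\to\kappa$ is increasing and cofinal and $\mu$ is regular,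
\begin{equation}\label{eq:cof}
\operatorname{cf}(\kappa)=\mu=\operatorname{otp}(D).
\end{equation}
If $\kappa$ is virtually supercompact, it is regular by Lemma~\ref{lem:embedding}. Conversely, let $\kappa$ be regular, so that $\mu=\kappa$, and let $\delta>\kappa$ be arbitrary. Apply Proposition~\ref{prop:crit} to the limit ordinal $\delta+\omega$ and $a=\delta$. We obtain $e\colon V_{\bar\delta}\to V_{\delta+\omega}$ and $\delta'$ with $e(\delta')=\delta$. From $e(\bar\mu)=\mu=\kappa=e(\bar\kappa)$ we get $\bar\mu=\bar\kappa$, so $\operatorname{crit}e=\bar\kappa$. Also $\bar\kappa<\delta'<\bar\delta<\kappa$. By Lemma~\ref{lem:embedding}(b), $e\upharpoonright V_{\delta'}\colon V_{\delta'}\to V_\delta$ is a virtual embedding whose critical point $\bar\kappa$ is sent to $\kappa$.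
\end{proof}

\section{From a singular threshold to homogeneous sets}\label{sec:converse}

A set $x$ is \emph{definable over $V_\beta$ from ordinals and $b$} if $b\in V_\beta$ and there are a formula $\phi$ and ordinals $\vec\alpha<\beta$ such that $x$ is the unique element of $V_\beta$ with $V_\beta\vDash\phi(x,\vec\alpha,b)$. It is \emph{definable from ordinals and $b$} if this holds for some $\beta$, and the same for finitely many parameters in place of $b$. By the reflection theorem this agrees with definability in $V$ from the same kind of parameters. If $x$ is definable over $V_\beta$, then it is definable over $V_{\beta'}$ for every limit $\beta'>\beta$, with $\beta$ as a further parameter. The class $\mathrm{HOD}$ consists of the sets $x$ such that $x$ and all elements of its transitive closure are definable from ordinals alone. It is a transitive model of $\mathsf{ZFC}$ containing all ordinals, and $L\subseteq\mathrm{HOD}$.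

Homogeneous sets will first appear in a forcing extension. The next lemma brings them down.

\begin{lemma}\label{lem:tree}
Let $W\subseteq W'$ be either $V\subseteq V[G]$, or $L\subseteq V$, or $\mathrm{HOD}\subseteq V$. Let $F\colon[d]^{<\omega}\to2$ be in $W$. If $F$ has an infinite homogeneous set in $W'$, then it has one in $W$.
\end{lemma}

\begin{proof}
Let $T$ be the tree of finite increasing sequences from $d$ whose range is homogeneous for $F$. Its definition is the same in $W$ and $W'$, so $T\in W$. The first $\omega$ elements of an infinite homogeneous set give an infinite branch of $T$. Conversely the range of an infinite branch is homogeneous, since any two of its $n$-element subsets lie in the range of one node. If $T$ has no infinite branch in $W$, then reverse extension on $T$ is well-founded in $W$, and $W$ has a function from $T$ to the ordinals that strictly decreases under proper extension. This function excludes an infinite branch in $W'$.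
\end{proof}

When $\mu<\kappa$ there is an element $d\in D$ above $\mu$. An embedding $e$ from Proposition~\ref{prop:crit} can be made to fix $d$, although it has a critical point below $d$. Then the iterates of the critical point form an infinite sequence below $d$ that $e$ shifts, which reverses the construction of Section~\ref{sec:erdos}. The sequence is homogeneous for every coloring that $e$ fixes. The difficulty is that $e$ need not fix a given coloring of $[d]^{<\omega}$, and we overcome it by choosing a counterexample canonically; this is the only place where definability is used.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]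
By Theorem~\ref{thm:regular} and~\eqref{eq:cof}, $\mu=\operatorname{otp}(D)=\operatorname{cf}(\kappa)<\kappa$. As $D$ is unbounded in $\kappa$, there is $\xi<\mu$ with $d:=f(\xi)>\mu$, and $d<\kappa$. Call $F\colon[d]^{<\omega}\to2$ \emph{bad} if it has no infinite homogeneous set. Suppose that some bad coloring is definable from ordinals and finitely many elements of $V_\mu$. Since $\mu$ is a limit ordinal, these elements can be replaced by their tuple $b\in V_\mu$.

\emph{A canonical bad coloring.} Call $\beta$ \emph{suitable} if $\beta>d+\omega$ is a limit ordinal and some bad coloring is definable over $V_\beta$ from ordinals and $b$. Suitable ordinals exist. Well-order the codes $(\phi,\vec\alpha)$ first by the natural number coding $\phi$, then by the length of $\vec\alpha$, then lexicographically. Let $R(d,b,\beta,F)$ say that $\beta$ is the least suitable ordinal and that $F$ is the bad coloring defined over $V_\beta$ by the least code that defines a bad coloring. There is exactly one solution $(\beta_0,F_0)$ of $R(d,b,\cdot,\cdot)$. The statement $R(d,b,\beta,F)$ is local at $\beta$: it refers to satisfaction in $V_{\beta'}$ for limit $\beta'\le\beta$ and to subsets of $d$.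

\emph{An embedding that fixes $b$, $d$ and $F_0$.} Let $\delta>\max(\kappa,\beta_0)$ be a limit ordinal, and take $e\colon V_{\bar\delta}\to V_\delta$ from Proposition~\ref{prop:crit} with $a=\langle b,\xi\rangle$. Let $e(b')=b$ and $e(\xi')=\xi$. Since $\xi<\mu=e(\bar\mu)$, we have $\xi'<\bar\mu=\operatorname{crit}e$, so $\xi'=e(\xi')=\xi$. Since $b\in V_\mu=e(V_{\bar\mu})$, we have $b'\in V_{\bar\mu}$, so $b'=e(b')=b$ by Lemma~\ref{lem:embedding}(c); this is why parameters are restricted to $V_\mu$. From $\xi<\bar\mu$ we get $d=f(\xi)<\bar\kappa$ and $e(d)=d$.

By locality $V_\delta\vDash R(d,b,\beta_0,F_0)$. Since $e$ fixes $d$ and $b$, there are $\beta',F'\in V_{\bar\delta}$ with $V_{\bar\delta}\vDash R(d,b,\beta',F')$. By locality $R(d,b,\beta',F')$ is true, so $\beta'=\beta_0$ and $F'=F_0$. By elementarity $V_\delta\vDash R(d,b,e(\beta'),e(F'))$, so by locality and uniqueness $e(F')=F_0$. Thus $e(F_0)=F_0$. Moreover $d+\omega<\beta_0<\bar\delta$ and $e(d+\omega)=d+\omega$, so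
\[
j:=e\upharpoonright V_{d+\omega}\colon V_{d+\omega}\to V_{d+\omega}
\]
is elementary by Lemma~\ref{lem:embedding}(b), with $F_0\in V_{d+\omega}$, $j(F_0)=F_0$ and $\operatorname{crit}j=\bar\mu$.

\emph{The critical sequence.} Work in an extension containing $j$. Let $\gamma_0=\bar\mu$ and $\gamma_{n+1}=j(\gamma_n)$. We have $\gamma_0<\gamma_1=\mu<d$, and applying $j$ to $\gamma_n<\gamma_{n+1}<d$ gives $\gamma_{n+1}<\gamma_{n+2}<j(d)=d$. So the sequence is strictly increasing and stays below $d$. For a finite set $u\subseteq d$ we have $j(u)=\{j(\zeta):\zeta\in u\}$ and
\begin{equation}\label{eq:invariant}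
F_0(u)=j(F_0(u))=j(F_0)(j(u))=F_0(j(u)).
\end{equation}
Consider sets of size two. Repeated use of~\eqref{eq:invariant} gives $F_0(\{\gamma_0,\gamma_1\})=F_0(\{\gamma_a,\gamma_{a+1}\})$. To reach $\{\gamma_a,\gamma_c\}$ with $c>a+1$ we must move the second element and keep $\gamma_a$, which $j$ does not do. But $j$ fixes every $\zeta<\gamma_0$, so for each $n$ the statement ``$F_0(\{\zeta,\gamma_n\})=F_0(\{\zeta,\gamma_{n+1}\})$ for all $\zeta<\gamma_0$'' holds in $V_{d+\omega}$. Applying $j$ to this \emph{statement} $a+1$ times gives ``$F_0(\{\zeta,\gamma_{n+a+1}\})=F_0(\{\zeta,\gamma_{n+a+2}\})$ for all $\zeta<\gamma_{a+1}$'', and now $\zeta=\gamma_a$ is allowed.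

In general, we claim that for all $m\le a_1<\dots<a_l$ and all $w\in[\gamma_m]^{<\omega}$,
\begin{equation}\label{eq:shift}
F_0(w\cup\{\gamma_{a_1},\dots,\gamma_{a_l}\})=F_0(w\cup\{\gamma_{a_1+1},\dots,\gamma_{a_l+1}\}).
\end{equation}
For $m=0$ this is~\eqref{eq:invariant}, since $j(w)=w$. For fixed $m$ and $a_1,\dots,a_l$, the assertion that~\eqref{eq:shift} holds for all $w\in[\gamma_m]^{<\omega}$ is a first-order statement in $V_{d+\omega}$ with parameters $F_0$, $\gamma_m$, $\gamma_{a_s}$, $\gamma_{a_s+1}$. Applying $j$ gives the same assertion for $m+1$ and $a_1+1,\dots,a_l+1$. Induction on $m$ proves the claim.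

Let $a_1<\dots<a_n$, and call $F_0(\{\gamma_{c_1},\dots,\gamma_{c_n}\})$ the color of the index tuple $(c_1,\dots,c_n)$. Put $t_0=(0,1,\dots,n-1)$ and, for $1\le k\le n$,
\[
t_k=(a_1,\dots,a_k,\,a_k+1,\,a_k+2,\dots,a_k+n-k),
\]
so that $t_n=(a_1,\dots,a_n)$. The tuples $t_0$ and $t_1$ have the same color by $a_1$ applications of~\eqref{eq:shift} with $m=0$ and $w=\emptyset$. For $1\le k<n$, let $m=a_k+1$ and $w=\{\gamma_{a_1},\dots,\gamma_{a_k}\}\subseteq\gamma_m$. The last $n-k$ entries of $t_k$ are at least $m$, and raising all of them by one, $a_{k+1}-a_k-1$ times, turns $t_k$ into $t_{k+1}$; by~\eqref{eq:shift} the color does not change. So every increasing $n$-tuple has the color of $t_0$, and $\{\gamma_n:n<\omega\}$ is an infinite homogeneous set for $F_0$ in the extension. By Lemma~\ref{lem:tree}, $F_0$ has an infinite homogeneous set in $V$. This contradicts the badness of $F_0$ and proves the first statement.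

If $F\colon[d]^{<\omega}\to2$ belongs to $\mathrm{HOD}$, or to $L\subseteq\mathrm{HOD}$, then $F$ is definable from ordinals, so it has an infinite homogeneous set in $V$, and by Lemma~\ref{lem:tree} it has one in $\mathrm{HOD}$, respectively in $L$. So $d\to(\omega)^{<\omega}_2$ holds in both models.
\end{proof}

\begin{remark}\label{rem:limits}
The hypothesis that $\kappa$ is not virtually supercompact is used only to find $d\in D$ above $\mu$. If $\mu=\kappa$ there is no such $d$, since $D\subseteq\kappa$. We do not claim that, in $\mathsf{ZFC}$ alone, the failure of virtual supercompactness for $\kappa$ yields an $\omega$-Erd\H{o}s ordinal in $V$ itself.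
\end{remark}

\section{Consistency strength}\label{sec:con}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) By Theorem~\ref{thm:erdos}, every model of (i) is a model of (ii). By Theorem~\ref{thm:converse}, the constructible universe $L$ of a model of (ii) is a model of (i). Every model of (iii) is a model of (ii). It remains to obtain a model of (iii) from a model of (i).

Work in a model of (i), with $\eta_0$ the least $\omega$-Erd\H{o}s ordinal. If there is an inaccessible cardinal above $\eta_0$, let $\theta$ be the least one and pass to $V_\theta$. This is a model of $\mathsf{ZFC}$, and by locality $\eta_0$ is its least $\omega$-Erd\H{o}s ordinal and it has no inaccessible cardinal above $\eta_0$. So we may assume that there is no inaccessible cardinal above $\eta_0$. By Theorem~\ref{thm:erdos} the least $\kappa$ with $\mathrm{LS}(\kappa)$ exists and $\kappa>\eta_0$. A virtually supercompact $\lambda$ would satisfy $\mathrm{LS}(\lambda)$ by Proposition~\ref{prop:vscLS}, so $\lambda\ge\kappa>\eta_0$, and $\lambda$ would be inaccessible by Lemma~\ref{lem:embedding}, a contradiction. So (iii) holds.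

Finally, $\mathsf{ZFC}$ proves a positive answer exactly when (ii) is inconsistent, and this happens exactly when (i) is inconsistent.

(2) Let $\kappa$ be least with $\mathrm{LS}(\kappa)$ and $\mu=\operatorname{cf}(\kappa)$. By Theorem~\ref{thm:regular}, $\mu$ is inaccessible, so $\iota$ exists and $\iota\le\mu$; the case $V=\mathrm{HOD}$ is the case $b=\emptyset$. The first two conditions are equivalent by Theorem~\ref{thm:regular}. If an $\omega$-Erd\H{o}s ordinal exists, then $\kappa$ is singular by Theorem~\ref{thm:erdos}. If $\kappa$ is not virtually supercompact, let $d$ be as in Theorem~\ref{thm:converse}. Every $F\colon[d]^{<\omega}\to2$ is definable from ordinals and $b\in V_\iota\subseteq V_\mu$, so it has an infinite homogeneous set, and $d$ is $\omega$-Erd\H{o}s.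
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDGM}
Will Boney, Stamatis Dimopoulos, Victoria Gitman, Menachem Magidor,
\emph{Model Theoretic Characterizations of Large Cardinals Revisited},
arXiv:2202.00549 (2022).

\end{thebibliography}
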